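
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Triple collisions of competing Brownian particles\\ at locally concave ranks}


\begin{abstract}
In a system of $N$ competing Brownian particles, the particle of rank $k$ has drift $g_k$ and diffusion coefficient $\sigma_k$. It is known that if $\frac12(\sigma_{k-1}^2+\sigma_{k+1}^2)>\sigma_k^2$, then with positive probability the particles of ranks $k-1,k,k+1$ meet at one point. We show that the converse fails for every $N\ge4$ and every rank $k$: even under strict local concavity at $k$, such triple collisions can occur. For instance, if $N=4$, $g=0$ and $(\sigma_1,\sigma_2,\sigma_3,\sigma_4)=(1,1,1,10^5)$, then from every initial point, almost surely all four particles meet at some positive time. The mechanism is a plow: one strongly fluctuating particle at the top pushes the nearly frozen particles below it into a pile, and Brownian scaling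 allows the pushing to be repeated at smaller and smaller scales whose total duration is finite. We also show what local concavity at $k$ does exclude, namely the triple collisions in which no fourth particle takes part.
\end{abstract}

\section{The question and the results}

\subsection{The system}
Let $N\ge3$, $g_1,\dots,g_N\in\mathbb R$ and $\sigma_1,\dots,\sigma_N>0$. A \emph{system of $N$ competing Brownian particles} is a continuous process $X=(X_1,\dots,X_N)$, started from a fixed point of $\mathbb R^N$, that is a weak solution of
\begin{equation}\label{eq:system}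
dX_i(t)=\sum_{k=1}^N 1\big(X_i\text{ has rank }k\text{ at time }t\big)\,\big(g_k\,dt+\sigma_k\,dW_i(t)\big),\qquad i=1,\dots,N,
\end{equation}
with independent standard Brownian motions $W_1,\dots,W_N$. Ranks are counted from bottom to top, and among tied particles a lower index means a lower rank. Such a system exists and is unique in law. We write $Y_1(t)\le\dots\le Y_N(t)$ for the ranked positions. By a \emph{triple collision at rank} $k$, where $2\le k\le N-1$, we mean a time $t>0$ with $Y_{k-1}(t)=Y_k(t)=Y_{k+1}(t)$.

If $g=0$ and all $\sigma_k$ are equal, then $X$ is a multiple of an $N$-dimensional Brownian motion. A triple collision then means hitting one of finitely many affine subspaces of codimension $2$ at a positive time, so a.s.\ there is none. For unequal coefficients the answer depends on the shape of the sequence $(\sigma_k^2)$. Say that \emph{local concavity} holds at rank $k\in\{2,\dots,N-1\}$ if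
\begin{equation}\label{eq:local}
\tfrac12\big(\sigma_{k-1}^2+\sigma_{k+1}^2\big)\le\sigma_k^2 ,
\end{equation}
and \emph{strict} local concavity if the inequality is strict. A \emph{simultaneous collision} is a time $t$ with $Y_k(t)=Y_{k+1}(t)$ and $Y_l(t)=Y_{l+1}(t)$ for some $k\ne l$. The following theorem is known; see \cite{BS}.

\begin{theoremA}
Let $N\ge 3$, with any drifts and any initial point. The system a.s.\ has no triple collisions and no simultaneous collisions at any time $t>0$ if and only if local concavity holds at all ranks $2,\dots,N-1$. If local concavity fails at $k$, then with positive probability there is a triple collision at rank $k$.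
\end{theoremA}

\subsection{The question}
Does local concavity at the \emph{single} rank $k$ exclude triple collisions at rank $k$? For $N=3$ it does, by Theorem~A. For $N\ge4$, Bruggeman and Sarantsev \cite{BS} state that they do not know.

One might guess that the answer is yes. Suppose that the particles of ranks $k-1,k,k+1$ meet while the other particles are elsewhere. Shortly before the meeting these three do not interact with the others, so they form a three-particle system with coefficients $\sigma_{k-1},\sigma_k,\sigma_{k+1}$, and Theorem~A for $N=3$ says that such a meeting is impossible under \eqref{eq:local}. What this argument leaves open is a triple collision that is part of a larger one. A collision of four or more particles might seem even harder to produce than one of three. We show that it is not: a single rank above $k+1$ with a large diffusion coefficient can force all the particles below it to meet it at one point.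

\subsection{Results}
For $n\ge3$ and $T,\varepsilon>0$ let
\begin{equation}\label{eq:rho}
\rho_n(T,\varepsilon)=(n+\sqrt T)^{1/4}\Big(\frac{4n}{\sqrt{2\pi T}}\Big)^{3/4}+(2n\sqrt\varepsilon)^{1/4}\Big(2(n-1)\sqrt{2T/\pi}\Big)^{1/4}.
\end{equation}
In our construction, one step will multiply the expected fourth root of the spread $Y_n-Y_1$ by at most this number. Its first term is of order $T^{1/8-3/8}$ and tends to $0$ as $T\to\infty$; for fixed $T$, the second term tends to $0$ as $\varepsilon\to0$. For every $n\ge3$ we fix $T_n,\varepsilon_n>0$ with $\rho_n(T_n,\varepsilon_n)<1$. For $n=4$ we take $T_4=10^4$ and $\varepsilon_4=10^{-10}$. This is allowed: since $\sqrt{2\pi}>2.5$ and $\pi>3.1$, the fourth powers of the two terms are at most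
\[
104\cdot\Big(\frac{16}{250}\Big)^3<0.0273<0.41^4
\qquad\text{and}\qquad
8\cdot10^{-5}\cdot6\cdot81<0.039<0.45^4 ,
\]
where we used $2\cdot10^4/\pi<6452<81^2$. So $\rho_4(T_4,\varepsilon_4)<0.41+0.45<1$.

\begin{theorem}\label{thm:main}
Let $N\ge4$ and $\max_{k<N}\sigma_k^2\le\varepsilon_N\sigma_N^2$. If $g=0$, then from every initial point a.s.\ there is $t>0$ with $Y_1(t)=\dots=Y_N(t)$. For arbitrary $g$ this happens with positive probability from every initial point. In particular, if $\sigma_1=\dots=\sigma_{N-1}=1$ and $\sigma_N^2\ge\varepsilon_N^{-1}$, then local concavity holds at all ranks $2,\dots,N-2$, and yet triple collisions occur at all those ranks (a.s.\ if $g=0$, and with positive probability in general).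
\end{theorem}

For $N=4$, $g=0$ and $\sigma=(1,1,1,10^5)$ there is local concavity at $k=2$, and a.s.\ a triple collision at rank $2$. The equality in \eqref{eq:local} is not the reason: $\sigma^2=(1,2,1,2\cdot10^{10})$ also satisfies the hypothesis of Theorem~\ref{thm:main} and is strictly locally concave at $2$. Moreover, one bad rank anywhere can spoil any other rank.

\begin{theorem}\label{thm:anyrank}
Let $N\ge4$ and let $j\ne k$ be in $\{2,\dots,N-1\}$. There are $\sigma_1,\dots,\sigma_N>0$ with strict local concavity at every rank of $\{2,\dots,N-1\}$ except $j$, such that for all drifts and all initial points, with positive probability there is $t>0$ with $Y_{k-1}(t)=Y_k(t)=Y_{k+1}(t)$. In particular, for every $N\ge4$ and every rank $k\in\{2,\dots,N-1\}$, local concavity at $k$ does not exclude triple collisions at rank $k$.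
\end{theorem}

To state what does remain of the guess, put $Y_0=-\infty$ and $Y_{N+1}=+\infty$. For $1\le l<m\le N$, an \emph{$[l,m]$-collision} at time $t$ means
\[
Y_{l-1}(t)<Y_l(t)=\dots=Y_m(t)<Y_{m+1}(t).
\]

\begin{theorem}\label{thm:remains}
Let $N\ge3$ and $2\le k\le N-1$, with any drifts and any initial point.
\begin{enumerate}
\item Local concavity holds at $k$ if and only if a.s.\ there is no $[k-1,k+1]$-collision at any $t>0$.
\item If $m-l\ge2$ and local concavity holds at all of $l+1,\dots,m-1$, then a.s.\ there is no $[l,m]$-collision at any $t>0$. Hence, if local concavity holds at $k$, then a.s.\ every triple collision at rank $k$ is part of an $[l,m]$-collision with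
\begin{equation}\label{eq:relevant}
l\le k-1,\quad k+1\le m,\quad m-l\ge3,\quad\text{local concavity fails at some rank strictly between $l$ and $m$.}
\end{equation}
\item Suppose that local concavity holds at $k$ and that, for all $l,m$ as in \eqref{eq:relevant}, with $n=m-l+1$,
\begin{equation}\label{eq:bessel}
\frac{n-1}{n}\sum_{i=l}^m\sigma_i^2\ \ge\ 2A_{l,m},
\end{equation}
where
\[
A_{l,m}=\max\Big\{\sum_{i=1}^n\sigma_{l+i-1}^2y_i^2:\ y_1\le\dots\le y_n,\ \sum_i y_i=0,\ \sum_i y_i^2=1\Big\}.
\]
Then a.s.\ there is no triple collision at rank $k$ at any $t>0$.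
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:M}
Let $N=4$, $\sigma^2=(1,1,1,M)$ and $k=2$, so that local concavity holds at $2$ for every $M>0$. If $1<M\le\frac73$, then there are a.s.\ no triple collisions at rank $2$, although local concavity fails at rank $3$. If $M\ge10^{10}$ and $g=0$, then a.s.\ there are such collisions. So the data $\sigma_{k-1},\sigma_k,\sigma_{k+1}$ alone do not decide the question.
\end{example}

Theorem~\ref{thm:remains} reduces the question at a locally concave rank to finding out which larger clusters can collapse. We do not determine the exact set of $(\sigma_1,\dots,\sigma_N)$ for which they do.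

\section{The mechanism for four particles}\label{sec:plow}

The ranked particles are described by a deterministic reflection problem. Let $y_1\le\dots\le y_n$ and let $\beta:[0,\infty)\to\mathbb R^n$ be continuous with $\beta(0)=0$. We seek continuous $Y_1\le\dots\le Y_n$ and continuous nondecreasing $\ell_1,\dots,\ell_{n-1}$ with $\ell_k(0)=0$ such that, with $\ell_0=\ell_n=0$,
\begin{equation}\label{eq:skor}
Y_k=y_k+\beta_k+\ell_{k-1}-\ell_k,\qquad \ell_k\text{ increases only when }Y_k=Y_{k+1}.
\end{equation}
In words: rank $k$ follows its own input $\beta_k$; when ranks $k$ and $k+1$ touch, they push each other apart with equal and opposite displacements $d\ell_k$. We shall see that \eqref{eq:skor} has a unique solution (Lemma~\ref{lem:skor}), and that the ranked particles with $g=0$ solve it with $\beta_k=\sigma_kB_k$ for independent Brownian motions $B_k$ (Lemma~\ref{lem:ranked}).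

Now take $n=4$ and let the three lower particles be completely frozen, $\beta=(0,0,0,b)$, where $b$ is a Brownian motion, started from $y=(0,y_2,y_3,1)$. The top particle moves as $1+b$ until it reaches $y_3$. From then on it pushes the third particle down, but only at times when $b$ reaches a new minimum; between such times it floats above, and the lower particles do not move. Let $-u$ be the running minimum of $b$, and consider the time when it is attained.
\begin{itemize}
\item \emph{One particle is pushed.} At contact $1-u+\ell_3=y_3-\ell_3$, so the common height of particles $3$ and $4$ is $\frac12(1+y_3-u)$. This lasts until the height is $y_2$.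
\item \emph{Two particles are pushed.} Now particles $2$ and $3$ are at a common height $h$. The downward displacement $\ell_3$ has been shared among them: $2h=y_2+y_3-\ell_3$. At contact $1-u+\ell_3=h$, hence $h=\frac13(1+y_2+y_3-u)$.
\item \emph{The pile reaches the bottom.} When $u=1+y_2+y_3$, we have $h=0$, and all four particles are at $0$.
\end{itemize}
See Figure~\ref{fig:plow}. Since a.s.\ $b$ reaches $-(1+y_2+y_3)$ in finite time, total collision is certain in this degenerate system.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=4.4cm,y=3.4cm]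
\draw[->] (0,-0.12)--(2.1,-0.12) node[right] {$u$};
\draw[->] (0,-0.12)--(0,1.15) node[above] {position};
\draw[dashed] (0,0.6)--(0.4,0.6);
\draw[dashed] (0,0.3)--(1,0.3);
\draw[dashed] (0,0)--(1.9,0);
\draw[very thick] (0,1)--(0.4,0.6)--(1,0.3)--(1.9,0);
\node[left] at (0,1) {$y_4=1$};
\node[left] at (0,0.6) {$y_3$};
\node[left] at (0,0.3) {$y_2$};
\node[left] at (0,0) {$y_1=0$};
\fill (0.4,0.6) circle (1.6pt);
\fill (1,0.3) circle (1.6pt);
\fill (1.9,0) circle (1.6pt);
\node[right] at (0.22,0.83) {slope $-1$};
\node[right] at (0.7,0.5) {slope $-\frac12$};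
\node[right] at (1.42,0.21) {slope $-\frac13$};
\draw (0.4,-0.14)--(0.4,-0.10);
\node[below] at (0.4,-0.14) {$1-y_3$};
\draw (1,-0.14)--(1,-0.10);
\node[below] at (1,-0.14) {$1+y_3-2y_2$};
\draw (1.9,-0.14)--(1.9,-0.10);
\node[below] at (1.9,-0.14) {$1+y_2+y_3$};
\end{tikzpicture}
\caption{Three frozen particles (dashed until they are pushed) under a Brownian particle that starts at $1$. The thick line is the position of the top particle at the time when its driving Brownian motion $b$ first reaches $-u$. The more particles it pushes, the slower it descends, but at $u=1+y_2+y_3$ all four particles are at $0$.}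
\label{fig:plow}
\end{figure}

Concavity plays no role in this: how the small coefficients $\sigma_1,\sigma_2,\sigma_3$ compare with each other does not matter as long as all are small. If they are small but positive, then at the time when the degenerate system collapses, the true system need not have collapsed, but its spread $Y_4-Y_1$ is typically a small fraction of the initial one. Brownian scaling maps the new configuration to one with spread $1$, and we start again. We cut each step off after a fixed multiple of the square of the current spread. If the spreads decrease geometrically, then the total time is finite, and at its end the spread is exactly $0$. The general proof in Section~\ref{sec:collapse} needs three things: stability of \eqref{eq:skor} in $\beta$, the explicit solution for $n$ particles, and control of the rare event that $b$ takes too long to descend.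

\section{The reflection problem}\label{sec:skor}

We use the one-dimensional Skorokhod lemma: if $U$ is continuous with $U(0)\ge0$, then there is exactly one continuous nondecreasing $L$ with $L(0)=0$ such that $U+L\ge0$ and $L$ increases only when $U+L=0$; it is $L(t)=\sup_{s\le t}(-U(s))^+$.

\begin{lemma}\label{lem:skor}
Let $n\ge2$.
\begin{enumerate}
\item[(a)] Problem \eqref{eq:skor} has a unique solution $Y=:\Gamma_n(y,\beta)$, also on every bounded time interval $[0,\theta]$. It depends continuously on $(y,\beta)$ (locally uniformly in time), and its restriction to $[0,t]$ depends only on $y$ and $\beta|_{[0,t]}$.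
\item[(b)] Let $U_k=y_{k+1}-y_k+\beta_{k+1}-\beta_k$. For two inputs, put $v_k=\sup_{[0,t]}|\ell_k-\hat\ell_k|$ and $u_k=\sup_{[0,t]}|U_k-\hat U_k|$. Then $v_1+v_{n-1}\le\sum_{k=1}^{n-1}u_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The gaps are $Y_{k+1}-Y_k=(U_k-\ell_{k-1}-\ell_{k+1})+2\ell_k$. By the Skorokhod lemma with $U=U_k-\ell_{k-1}-\ell_{k+1}$ and $L=2\ell_k$, problem \eqref{eq:skor} is equivalent to the fixed point equation
\begin{equation}\label{eq:fixed}
2\ell_k(t)=\sup_{s\le t}\big(-U_k(s)+\ell_{k-1}(s)+\ell_{k+1}(s)\big)^+,\qquad 1\le k\le n-1 .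
\end{equation}
Since $U_k(0)\ge0$, the right side maps continuous functions vanishing at $0$ to continuous nondecreasing functions vanishing at $0$. Use the norm $\max_k\sup_{[0,\theta]}|\ell_k|/\sin(\pi k/n)$ on the continuous functions on $[0,\theta]$ vanishing at $0$. Since
\[
\tfrac12\Big(\sin\tfrac{\pi(k-1)}n+\sin\tfrac{\pi(k+1)}n\Big)=\cos\tfrac\pi n\,\sin\tfrac{\pi k}n ,
\]
and the weights vanish at $k=0,n$ like $\ell_0,\ell_n$, the map defined by \eqref{eq:fixed} is a contraction with factor $\cos(\pi/n)<1$. So there is a unique fixed point on $[0,\theta]$, and it depends Lipschitz continuously on $(U_k)$. By uniqueness, the solutions for different $\theta$ agree on their common intervals. This gives the solution on $[0,\infty)$ and the last assertion. (This is a special case of \cite{HR}.)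

(b) By \eqref{eq:fixed}, $2v_k\le u_k+v_{k-1}+v_{k+1}$ with $v_0=v_n=0$. Summing over $k$ and using $\sum_{k=1}^{n-1}(2v_k-v_{k-1}-v_{k+1})=v_1+v_{n-1}$ gives the claim.
\end{proof}

Put $\Gamma_1(y,\beta)=y+\beta$ and $\|\beta\|_t=\max_k\sup_{s\le t}|\beta_k(s)|$. The \emph{spread} of $Y=\Gamma_n(y,\beta)$ is $D=Y_n-Y_1$.

\begin{lemma}\label{lem:toolbox}
Let $n\ge1$ and $Y=\Gamma_n(y,\beta)$.
\begin{enumerate}
\item[(a)] For the same $y$ and two inputs $\beta,\hat\beta$, the spreads satisfy $|D(t)-\hat D(t)|\le2n\|\beta-\hat\beta\|_t$.
\item[(b)] $Y_n(t)\le y_n+2n\|\beta\|_t$ and $Y_1(t)\ge y_1-2n\|\beta\|_t$.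
\item[(c)] For $s\ge0$, $Y(s+\cdot)=\Gamma_n\big(Y(s),\beta(s+\cdot)-\beta(s)\big)$. For $c>0$, $c^{-1}Y=\Gamma_n(c^{-1}y,c^{-1}\beta)$ and $c^{-1}Y(c^2\,\cdot)=\Gamma_n\big(c^{-1}y,c^{-1}\beta(c^2\,\cdot)\big)$. Adding one continuous function $f$ with $f(0)=0$ to all $\beta_k$ adds $f$ to all $Y_k$.
\item[(d)] Split $\{1,\dots,n\}$ into consecutive blocks, and let $Y'$ be the concatenation of the solutions $\Gamma$ of the blocks. If on $[0,\theta]$ the top of each block of $Y'$ is strictly below the bottom of the next block, then $Y'=Y$ on $[0,\theta]$.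
\item[(e)] Conversely, let $1\le l\le m\le n$. If $Y_{l-1}<Y_l$ and $Y_m<Y_{m+1}$ on $[0,\theta]$ (with $Y_0=-\infty$, $Y_{n+1}=\infty$), then $(Y_l,\dots,Y_m)=\Gamma_{m-l+1}\big((y_l,\dots,y_m),(\beta_l,\dots,\beta_m)\big)$ on $[0,\theta]$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $n=1$ everything is immediate. Let $n\ge2$. (a) By \eqref{eq:skor}, $D=y_n-y_1+\beta_n-\beta_1+\ell_1+\ell_{n-1}$. As $u_k\le2\|\beta-\hat\beta\|_t$, Lemma~\ref{lem:skor}(b) gives $|D-\hat D|\le2\|\beta-\hat\beta\|_t+2(n-1)\|\beta-\hat\beta\|_t$ at time $t$. (b) Compare with $\hat\beta=0$, for which $\hat\ell=0$: we get $\ell_1(t),\ell_{n-1}(t)\le2(n-1)\|\beta\|_t$, while $Y_n=y_n+\beta_n+\ell_{n-1}$ and $Y_1=y_1+\beta_1-\ell_1$. (c) In each case the right-hand problem is solved by the shifted, scaled or translated processes, and solutions are unique. (d) With $\ell=0$ between the blocks, $Y'$ satisfies \eqref{eq:skor} on $[0,\theta]$; use uniqueness. (e) The functions $\ell_{l-1},\ell_m$ vanish on $[0,\theta]$, so $(Y_l,\dots,Y_m)$ solves \eqref{eq:skor} for its block.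
\end{proof}

\section{Ranked particles and change of drift}\label{sec:ranked}

All filtrations satisfy the usual conditions. For later use we allow the drifts in \eqref{eq:system} to be bounded measurable deterministic functions $g_k(t)$ of time. Let $s_i(t)=\sigma_k$ if $X_i$ has rank $k$ at time $t$.

\begin{lemma}\label{lem:ranked}
Let $X$ be a weak solution of \eqref{eq:system} on $(\Omega,(\mathcal F_t),P)$, with drifts $g_k(t)$, and let $B_k=\sum_i\int1(X_i\text{ has rank }k)\,dW_i$. Then $B_1,\dots,B_N$ are independent $\mathcal F$-Brownian motions, and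
\[
Y=\Gamma_N\Big(Y(0),\Big(\int_0^\cdot g_k\,ds+\sigma_kB_k\Big)_{k\le N}\Big).
\]
Moreover, a.s.\ the set of times $t$ with $X_i(t)=X_j(t)$ for some $i\ne j$ is Lebesgue-null. Hence for a.e.\ $s>0$ there are a.s.\ no ties at time $s$. The same holds on $[0,\theta]$ if $X$ is a solution on $[0,\theta]$ only.
\end{lemma}

\begin{proof}
\emph{Ties and Brownian motions.} For $i\ne j$ we have $d\langle X_i-X_j\rangle=(s_i^2+s_j^2)\,dt\ge2\min_k\sigma_k^2\,dt$. By the occupation times formula, $\int1(X_i=X_j)\,d\langle X_i-X_j\rangle=0$. This shows that the set of tie times is a.s.\ null, and Fubini's theorem gives the statement for a.e.\ $s$. At each time exactly one particle has rank $k$, and none has two ranks, so $\langle B_k,B_l\rangle_t=\delta_{kl}t$, and L\'evy's theorem applies.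

\emph{Sums of the lowest particles.} Fix $m\le N$ and let $f(x)=\min_{|A|=m}\sum_{i\in A}x_i$, so that $f(X)=S_m:=Y_1+\dots+Y_m$. We apply It\^o's formula to mollifications of $f$; the second-order terms will converge to $\ell_m$. The function $f$ is concave and Lipschitz. At a point where the $m$th and $(m+1)$st smallest coordinates differ, the minimizing set $A$ is unique and does not change under small perturbations; so $f$ is linear nearby, with $\partial_if=1$ if $x_i$ has rank at most $m$ and $\partial_if=0$ otherwise. Let $f_r=f*\eta_r$ be mollifications with smooth probability densities $\eta_r$ whose supports shrink to $\{0\}$. Then $f_r$ is smooth and concave, $|\partial_if_r|\le1$, and $f_r\to f$ uniformly. By It\^o's formula,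
\[
f_r(X_t)=f_r(X_0)+\int_0^t\nabla f_r(X)\cdot dX-K^r_t,\qquad K^r_t=-\frac12\int_0^t\sum_is_i^2\,\partial_{ii}f_r(X)\,ds ,
\]
and $K^r$ is nondecreasing. At every time without ties, hence at a.e.\ time, $\partial_if_r(X_t)\to1(X_i\text{ has rank}\le m)$. By dominated convergence for stochastic integrals, $K^r$ converges uniformly on compacts in probability to some $K_m$, and
\[
S_m(t)=S_m(0)+\sum_{k\le m}\Big(\int_0^tg_k\,ds+\sigma_kB_k(t)\Big)-K_m(t).
\]
So $K_m$ is continuous and nondecreasing with $K_m(0)=0$. On a compact time interval on which $Y_m<Y_{m+1}$, the gap is bounded below by a positive number, so for large $r$ the function $f_r$ is linear near every point of the path and $K^r$ is constant. Passing to an a.s.\ convergent subsequence, we see that $K_m$ is constant on every such interval; that is, $K_m$ increases only when $Y_m=Y_{m+1}$. For $m=N$ the function $f$ is linear and $K_N=0$.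

Finally, $Y_k=S_k-S_{k-1}$ (with $S_0=0$) gives \eqref{eq:skor} with $\ell_k=K_k$.
\end{proof}

\begin{lemma}\label{lem:girsanov}
\begin{enumerate}
\item[(a)] Let $X$ solve \eqref{eq:system} with drifts $g_k(t)$ under $P$, and let $\tilde g_k(t)$ be other bounded measurable drifts. For every $\theta>0$ there is a measure $Q$, equivalent to $P$ on $\mathcal F_\theta$, under which $X$ solves \eqref{eq:system} on $[0,\theta]$ with drifts $\tilde g_k(t)$. If $\tilde g=g$ on $[0,s]$, where $s\le\theta$, then $Q=P$ on $\mathcal F_s$.
\item[(b)] For two constant drift vectors and the same initial point, the laws of $X$ on $C([0,\theta],\mathbb R^N)$ are equivalent.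
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda_i(t)=(\tilde g_k(t)-g_k(t))/\sigma_k$ if $X_i$ has rank $k$ at time $t$. These processes are bounded, so by Girsanov's theorem $dQ/dP=\exp\big(\sum_i\int_0^\theta\lambda_i\,dW_i-\frac12\sum_i\int_0^\theta\lambda_i^2\,dt\big)$ defines a measure under which the processes $W_i-\int\lambda_i\,dt$ are independent Brownian motions on $[0,\theta]$. If $\tilde g=g$ on $[0,s]$, the density has conditional expectation $1$ given $\mathcal F_s$.

(b) By \eqref{eq:system}, the $W_i$ are recovered from $X$, so we may let $X$ be the coordinate process on $C([0,\infty),\mathbb R^N)$. The measures $Q$ of (a) for different $\theta$ are consistent and define one measure under which $X$ solves \eqref{eq:system} on $[0,\infty)$ with drifts $\tilde g$. By uniqueness in law, this is the law of the system with drifts $\tilde g$.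
\end{proof}

The event that a collision of a given type occurs at some $t>0$ is the increasing union of the events that one occurs in $(0,\theta]$. So, by Lemma~\ref{lem:girsanov}(b), whether its probability is zero does not depend on the (constant) drifts.

\section{Collapse}\label{sec:collapse}

\subsection{The plow with $n-1$ frozen particles}
The computation of Section~\ref{sec:plow} in general reads as follows. The key quantity is the total displacement $p=\ell_{n-1}$ that the top particle has transmitted to the lower ones. It determines their configuration: they are pushed down from the top to a common level $h(p)$, and those starting below this level have not moved.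

\begin{lemma}\label{lem:frozen}
Let $n\ge3$, let $b$ be continuous with $b(0)=0$, let $y_1\le\dots\le y_n$ and $Y^0=\Gamma_n(y,(0,\dots,0,b))$, with spread $D^0$. Put
\[
p^*=\sum_{i=1}^{n-1}(y_i-y_1),\qquad \Lambda=(y_n-y_1)+p^*,\qquad \kappa=\inf\{t:b(t)=-\Lambda\}.
\]
Then for finite $t\le\kappa$ we have $D^0(t)=y_n-y_1+b(t)+\ell_{n-1}(t)$ with $0\le\ell_{n-1}(t)\le p^*$. If $\kappa<\infty$, then $D^0(\kappa)=0$.
\end{lemma}

\begin{proof}
For $p\ge0$ let $h(p)\le y_{n-1}$ be the unique solution of $\sum_{i=1}^{n-1}(y_i-h)^+=p$; it exists, since on $(-\infty,y_{n-1}]$ the left side is continuous and strictly decreasing in $h$ from $\infty$ to $0$. So $h$ is continuous and decreasing, with $h(0)=y_{n-1}$ and $h(p^*)=y_1$, and $\varphi(p):=p+y_{n-1}-h(p)$ is an increasing homeomorphism of $[0,\infty)$. Define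
\[
V(t)=\sup_{s\le t}\big(-(y_n-y_{n-1})-b(s)\big)^+,\qquad \ell_{n-1}=\varphi^{-1}(V),\qquad \ell_k=\sum_{i\le k}\big(y_i-h(\ell_{n-1})\big)^+ .
\]
For $k=n-1$ the last formula agrees with the second, by the definition of $h$. All $\ell_k$ are continuous and nondecreasing and vanish at time $0$. Write $h=h(\ell_{n-1}(t))$. The first relation of \eqref{eq:skor} prescribes $Y_i^0=y_i-(y_i-h)^+=\min(y_i,h)$ for $i\le n-1$; in particular $Y^0_{n-1}=h$. It also prescribes $Y^0_n=y_n+b+\ell_{n-1}$. We check the remaining requirements.
\begin{itemize}
\item $Y_1^0\le\dots\le Y_{n-1}^0$ by the formula $\min(y_i,h)$.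
\item $Y_n^0-Y_{n-1}^0=(y_n-y_{n-1})+b+\varphi(\ell_{n-1})=(y_n-y_{n-1})+b+V$. By the one-dimensional Skorokhod lemma this is nonnegative, and $V$, hence $\ell_{n-1}$, increases only when it is zero.
\item For $k\le n-2$: while $h>y_k$ we have $\ell_k=0$. So $\ell_k$ increases only when $h\le y_k$, and then $Y_k^0=Y_{k+1}^0=h$.
\end{itemize}
So these formulas give the solution. Since $\varphi(p^*)=p^*+y_{n-1}-y_1$, we have $(y_n-y_{n-1})+\varphi(p^*)=\Lambda$. For $t\le\kappa$, $b\ge-\Lambda$ on $[0,t]$, hence $V(t)\le\varphi(p^*)$, so $\ell_{n-1}(t)\le p^*$ and $h\ge y_1$. Thus $Y_1^0(t)=y_1$ and $D^0(t)=y_n+b(t)+\ell_{n-1}(t)-y_1$. At $t=\kappa$ we have $V=\varphi(p^*)$, so $\ell_{n-1}=p^*$ and $D^0(\kappa)=y_n-y_1-\Lambda+p^*=0$.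
\end{proof}

\subsection{One step with small noise}
Now the lower particles have small noise. We stop when the degenerate system collapses, or at the fixed time $T_n$ if this takes longer.

\begin{lemma}\label{lem:onestep}
Let $n\ge3$, $\sigma_n=1$, $\sigma_k^2\le\varepsilon_n$ for $k<n$, and let $y$ be deterministic and ordered with $y_n-y_1=1$. Let $B$ be an $n$-dimensional Brownian motion, $D$ the spread of $\Gamma_n(y,(\sigma_kB_k)_k)$, and $\tau=\kappa\wedge T_n$ with $\kappa$ as in Lemma~\ref{lem:frozen} for $b=B_n$. Then
\[
E\,D(\tau)^{1/4}\le\rho:=\rho_n(T_n,\varepsilon_n)<1 .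
\]
\end{lemma}

\begin{proof}
Write $T=T_n$ and $\varepsilon=\varepsilon_n$. The inputs of the true and the degenerate system differ only in the lower coordinates, so Lemma~\ref{lem:toolbox}(a) gives
\[
D(\tau)\le D^0(\tau)+2n\sqrt\varepsilon\,\xi,\qquad \xi=\max_{k<n}\sup_{[0,T]}|B_k| .
\]
Since $\sup|B_k|\le\sup B_k+\sup(-B_k)$ and $E\sup_{[0,T]}B_k=E|B_k(T)|=\sqrt{2T/\pi}$, we have $E\xi\le2(n-1)\sqrt{2T/\pi}$.

As $y_n-y_1=1$, we have $p^*\le n-2$ and $\Lambda\le n-1<2n$. By Lemma~\ref{lem:frozen}, $D^0(\tau)=0$ on $\{\kappa\le T\}$, and $D^0(\tau)=D^0(T)\le n+|B_n(T)|$ on $\{\kappa>T\}$. By the reflection principle,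
\[
P(\kappa>T)\le P\big(\min_{[0,T]}B_n>-2n\big)=P\big(|B_n(T)|<2n\big)\le\frac{4n}{\sqrt{2\pi T}} .
\]
Now use $(a+c)^{1/4}\le a^{1/4}+c^{1/4}$, H\"older's inequality with exponents $4$ and $\frac43$, Jensen's inequality and $E|B_n(T)|\le\sqrt T$:
\begin{align*}
E\,D(\tau)^{1/4}&\le E\big[(n+|B_n(T)|)^{1/4};\kappa>T\big]+(2n\sqrt\varepsilon)^{1/4}E\,\xi^{1/4}\\
&\le(n+\sqrt T)^{1/4}P(\kappa>T)^{3/4}+(2n\sqrt\varepsilon)^{1/4}(E\xi)^{1/4}\le\rho .\qedhere
\end{align*}
\end{proof}

\begin{remark}
The first moment would not do, since even the frozen system does not contract in mean. By Lemma~\ref{lem:frozen}, $D^0(\tau)=1+B_n(\tau)+\ell_{n-1}(\tau)$, and $\tau$ is bounded, so $E\,D^0(\tau)\ge1$. The rare event $\kappa>T$, of probability of order $T^{-1/2}$, carries a spread of order $T^{1/2}$. A small power makes this event negligible. The constants in \eqref{eq:rho} are not optimized.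
\end{remark}

\subsection{Iteration}

\begin{proposition}\label{prop:collapse}
Let $n\ge3$, $\sigma_n=1$ and $\sigma_k^2\le\varepsilon_n$ for $k<n$. Let $B$ be an $n$-dimensional $\mathcal F$-Brownian motion, $y$ an $\mathcal F_0$-measurable ordered vector, and $Y=\Gamma_n(y,(\sigma_kB_k)_k)$. Then a.s.\ there is a finite $t\ge0$ with $Y_1(t)=\dots=Y_n(t)$.
\end{proposition}

\begin{proof}
We repeat the step of Lemma~\ref{lem:onestep}, rescaled each time to the current spread. Let $T=T_n$, $\tau_0=0$, $D_i=D(\tau_i)$ and, recursively,
\[
\tau_{i+1}=\inf\{t\ge\tau_i:B_n(t)-B_n(\tau_i)=-\Lambda_i\}\wedge(\tau_i+TD_i^2),\quad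
\Lambda_i=D_i+\sum_{k=1}^{n-1}\big(Y_k(\tau_i)-Y_1(\tau_i)\big).
\]
These are finite stopping times, and $\tau_{i+1}=\tau_i$ if $D_i=0$. On $\{D_i>0\}$ let $B^{(i)}(s)=D_i^{-1}\big(B(\tau_i+D_i^2s)-B(\tau_i)\big)$; conditionally on $\mathcal F_{\tau_i}$ this is a Brownian motion. By Lemma~\ref{lem:toolbox}(c),
\[
D_i^{-1}Y(\tau_i+D_i^2\,\cdot)=\Gamma_n\big(D_i^{-1}Y(\tau_i),(\sigma_kB_k^{(i)})_k\big),
\]
with initial spread $1$, and the stopping time $\tau$ of Lemma~\ref{lem:onestep} for this system is $D_i^{-2}(\tau_{i+1}-\tau_i)$. Lemma~\ref{lem:onestep}, applied conditionally on $\mathcal F_{\tau_i}$, gives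
\[
E\big[D_{i+1}^{1/4}\mid\mathcal F_{\tau_i}\big]\le\rho D_i^{1/4},\qquad\text{hence}\qquad E\big[D_i^{1/4}\mid\mathcal F_0\big]\le\rho^iD_0^{1/4}.
\]
Summing over $i$, we get $\sum_iD_i^{1/4}<\infty$ a.s. So $D_i\to0$, eventually $D_i^2\le D_i^{1/4}$, and $\sum_iD_i^2<\infty$. Therefore $\tau_\infty:=\lim\tau_i\le T\sum_iD_i^2<\infty$ a.s., and by continuity $D(\tau_\infty)=\lim D_i=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $g=0$. Dividing all positions by $\sigma_N$, we may assume $\sigma_N=1$ and $\sigma_k^2\le\varepsilon_N$ for $k<N$. To make sure that the collision time is positive, whatever the initial point, we start at time $1$. By Lemmas~\ref{lem:ranked} and \ref{lem:toolbox}(c), $Y(1+\cdot)=\Gamma_N\big(Y(1),(\sigma_k(B_k(1+\cdot)-B_k(1)))_k\big)$. Proposition~\ref{prop:collapse}, with the filtration $(\mathcal F_{1+t})_{t\ge0}$, gives a.s.\ a time $t\ge1$ with $Y_1(t)=\dots=Y_N(t)$. For general $g$, the event has positive probability on some finite horizon when $g=0$, hence also for $g$, by Lemma~\ref{lem:girsanov}(b). If $\sigma_1=\dots=\sigma_{N-1}=1$, then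 \eqref{eq:local} holds with equality at $2,\dots,N-2$, a nonempty set since $N\ge4$. If moreover $\sigma_N^2\ge\varepsilon_N^{-1}$, then the hypothesis of the theorem holds, and the total collision contains a triple collision at each of these ranks.
\end{proof}

\section{Localization}\label{sec:local}

To produce a cluster at the ranks $l,\dots,m$ of a larger system, or to exclude one, we compare with the system of $n=m-l+1$ particles with coefficients $\sigma_l,\dots,\sigma_m$. For strictly ordered $y'\in\mathbb R^n$ let
\[
q_{l,m}(y')=P\big(\Gamma_n(y',(\sigma_{l+i-1}B'_i)_{i\le n})\text{ has all coordinates equal at some }t>0\big),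
\]
where $B'$ is an $n$-dimensional Brownian motion. When $n\ge3$, Lemma~\ref{lem:ranked} shows that this is the probability of a total collision in the driftless $n$-particle system with coefficients $\sigma_l,\dots,\sigma_m$ started from $y'$. By Lemma~\ref{lem:skor}(a), the minimum of the spread over a compact time interval is a continuous function of $y'$ and the input, so $q_{l,m}$ is measurable.

\begin{lemma}\label{lem:local}
Let $1\le l<m\le N$. Consider the $N$-particle system with any drifts and any initial point.
\begin{enumerate}
\item[(a)] If $q_{l,m}(y')>0$ for all strictly ordered $y'$, then with positive probability there is an $[l,m]$-collision at some $t>0$.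
\item[(b)] If $q_{l,m}(y')=0$ for all strictly ordered $y'$, then a.s.\ there is no $[l,m]$-collision at any $t>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:girsanov}(b) we may take $g=0$.

(b) By Lemma~\ref{lem:ranked} there is a countable dense set $J\subset(0,\infty)$ of times at which there are a.s.\ no ties. If there is an $[l,m]$-collision at $t>0$, then by continuity there is $s\in J$, $s<t$, with $Y_{l-1}<Y_l$ and $Y_m<Y_{m+1}$ on $[s,t]$. By Lemma~\ref{lem:toolbox}(c),(e), on $[s,t]$ the process $(Y_l,\dots,Y_m)$ coincides with the solution of the $n$-particle reflection problem started at time $s$ from $(Y_l,\dots,Y_m)(s)$ and driven by the increments of $\sigma_lB_l,\dots,\sigma_mB_m$ after time $s$. These are independent of $\mathcal F_s$, and $Y(s)$ is a.s.\ strictly ordered. So for each $s\in J$, conditioning on $\mathcal F_s$ shows that a.s.\ this solution has no total collision after time $s$. As $J$ is countable, a.s.\ there is no $[l,m]$-collision.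

(a) The difficulty is that the other particles may interfere before the cluster has formed. We use a change of measure that drives them away. Fix $s>0$ such that a.s.\ there are no ties at time $s$, and let $\mu$ be the law of $Y(s)$ under $P$. For $\gamma,\theta>0$ let $Q_\gamma$ be the measure of Lemma~\ref{lem:girsanov}(a), equivalent to $P$ on $\mathcal F_{s+\theta}$ and equal to $P$ on $\mathcal F_s$, under which during $[s,s+\theta]$ the drift of rank $k$ is
\[
\gamma_k=\gamma\ (k>m),\qquad \gamma_k=0\ (l\le k\le m),\qquad \gamma_k=-\gamma\ (k<l),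
\]
and the drifts vanish before $s$. By Lemmas~\ref{lem:ranked} and \ref{lem:toolbox}(c), under $Q_\gamma$ the process $Y(s+\cdot)$ on $[0,\theta]$ has the law of
\[
Y^\gamma:=\Gamma_N\big(\eta,(\gamma_kt+\sigma_k\beta_k(t))_k\big),
\]
where $\eta$ has law $\mu$ and $\beta$ is an $N$-dimensional Brownian motion independent of $\eta$. We realize all $Y^\gamma$ on one space with the same $(\eta,\beta)$; probabilities there are denoted by $\mathbf P$. It suffices to show that for some $\theta,\gamma$, with positive $\mathbf P$-probability, $Y^\gamma$ has an $[l,m]$-collision in $(0,\theta]$. Indeed, then the same holds for $Y(s+\cdot)$ under $Q_\gamma$, and so under $P$.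

Let $Y'=\Gamma_n\big((\eta_l,\dots,\eta_m),(\sigma_k\beta_k)_{l\le k\le m}\big)$, which does not involve $\gamma$, and let $\mathcal A$ be the event that $Y'$ has a total collision in $(0,\theta]$. As $\theta\to\infty$, $\mathbf P(\mathcal A)$ increases to $\int q_{l,m}(y_l,\dots,y_m)\,\mu(dy)$, which is positive since $\mu$-a.e.\ $y$ is strictly ordered. Fix $\theta$ with $\mathbf P(\mathcal A)>0$. Let $Y''$ and $Y'''$ be the solutions for the blocks $\{m+1,\dots,N\}$ and $\{1,\dots,l-1\}$ with the corresponding coordinates of $\eta$ and inputs $\gamma_kt+\sigma_k\beta_k$; in what follows, omit conditions on empty blocks. With $S=\max_k\sigma_k$ and $\xi_t=\|\beta\|_t$, let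
\[
\mathcal G_\gamma=\big\{\eta_{m+1}-\eta_m+\gamma t>4NS\xi_t\ \text{ and }\ \eta_l-\eta_{l-1}+\gamma t>4NS\xi_t\ \text{ for all }t\in[0,\theta]\big\}.
\]
For a.e.\ outcome the two gaps of $\eta$ are positive and $\xi_t\to0$ as $t\to0$, so for some (random) $\delta>0$ the conditions hold on $[0,\delta]$ for all $\gamma>0$; on $[\delta,\theta]$ they hold once $\gamma\delta>4NS\xi_\theta$. Hence $\mathbf P(\mathcal G_\gamma)\uparrow1$ as $\gamma\to\infty$, and $\mathbf P(\mathcal A\cap\mathcal G_\gamma)>0$ for some $\gamma$.

On $\mathcal G_\gamma$, Lemma~\ref{lem:toolbox}(b) and the translation rule in Lemma~\ref{lem:toolbox}(c) give, for $t\le\theta$,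
\[
Y'_n(t)\le\eta_m+2NS\xi_t<\eta_{m+1}+\gamma t-2NS\xi_t\le Y''_1(t),
\]
and likewise
\[
Y'''_{l-1}(t)\le\eta_{l-1}-\gamma t+2NS\xi_t<\eta_l-2NS\xi_t\le Y_1'(t).
\]
By Lemma~\ref{lem:toolbox}(d), $Y^\gamma$ is the concatenation of $Y''',Y',Y''$ on $[0,\theta]$. So on $\mathcal A\cap\mathcal G_\gamma$ there is an $[l,m]$-collision in $(0,\theta]$.
\end{proof}

\section{One bad rank spoils any other}

\begin{proof}[Proof of Theorem~\ref{thm:anyrank}]
We first reduce to $k<j$. Replace $X_i$ by $-X_{N+1-i}$. This reverses the order of the particles and of the indices, so it respects the tie rule, and it yields a system with $\sigma_k$ replaced by $\sigma_{N+1-k}$ and $g_k$ by $-g_{N+1-k}$. Local concavity and triple collisions at rank $k$ correspond to those at rank $N+1-k$. So we may assume $k<j$. Then $j\ge3$ and $n:=j+1\ge4$.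

The idea is to let rank $j+1$ be the plow, above $j$ ranks with tiny coefficients. Concavity must then fail at $j$, and we arrange that it fails nowhere else. With $\varepsilon=\min(\varepsilon_n,\frac14)$ let
\[
\sigma_i^2=\varepsilon\Big(1-\Big(\frac i{2N}\Big)^2\Big)\quad(1\le i\le j),\qquad
\sigma_{j+1+r}^2=2-2^{-r}\quad(0\le r\le N-j-1).
\]
Both pieces are strictly concave sequences of positive numbers, so strict local concavity holds at $2\le i\le j-1$ and at $j+2\le i\le N-1$. At $j+1$, if $j+1\le N-1$,
\[
\tfrac12(\sigma_j^2+\sigma_{j+2}^2)\le\tfrac12\big(\tfrac14+\tfrac32\big)<1=\sigma_{j+1}^2 .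
\]
At $j$, $\frac12(\sigma_{j-1}^2+\sigma_{j+1}^2)>\frac12>\sigma_j^2$. So local concavity is strict everywhere except at $j$, where it fails.

Since $\sigma_n=1$ and $\sigma_i^2\le\varepsilon_n$ for $i<n$, Proposition~\ref{prop:collapse} gives $q_{1,j+1}(y')=1$ for every strictly ordered $y'$ (the collision time is positive because $y'$ has no ties). By Lemma~\ref{lem:local}(a), for all drifts and initial points there is a $[1,j+1]$-collision with positive probability. As $k+1\le j+1$, it contains a triple collision at rank $k$. The last sentence of the theorem follows, because for $N\ge4$ every rank $k\in\{2,\dots,N-1\}$ admits some $j\ne k$ in the same set.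
\end{proof}

\section{What local concavity does exclude}

\begin{proof}[Proof of Theorem~\ref{thm:remains}, parts 1 and 2]
Suppose local concavity holds at $l+1,\dots,m-1$, where $m-l\ge2$. Theorem~A, applied to the system of $n=m-l+1\ge3$ particles with coefficients $\sigma_l,\dots,\sigma_m$, excludes triple collisions, hence total collisions; so $q_{l,m}=0$ at all strictly ordered points. Lemma~\ref{lem:local}(b) gives the first assertion of part 2 and, with $l=k-1$, $m=k+1$, the ``only if'' direction of part 1. If local concavity fails at $k$, Theorem~A for three particles with $\sigma_{k-1},\sigma_k,\sigma_{k+1}$ gives $q_{k-1,k+1}(y')>0$ for every strictly ordered $y'$, and by Lemma~\ref{lem:local}(a) a $[k-1,k+1]$-collision has positive probability. This is the ``if'' direction of part 1.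

Now let local concavity hold at $k$. A triple collision at rank $k$ is an $[l,m]$-collision, where $\{l,\dots,m\}\supset\{k-1,k,k+1\}$ is the set of all ranks at the common position. By the first assertion of part 2, and since there are finitely many pairs $(l,m)$, a.s.\ this happens only if local concavity fails at some rank strictly between $l$ and $m$. That rank is not $k$, so $(l,m)\ne(k-1,k+1)$ and $m-l\ge3$.
\end{proof}

For part 3 we need a condition under which a cluster does not collapse. We compare the squared distance from total collision with a squared Bessel process: if its drift dominates its fluctuation, as in \eqref{eq:bessel}, it does not reach zero.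

\begin{proof}[Proof of Theorem~\ref{thm:remains}, part 3]
By part 2 and Lemma~\ref{lem:local}(b) it suffices to show $q_{l,m}=0$ for all $l,m$ as in \eqref{eq:relevant}. Let $X'$ be the driftless system of $n=m-l+1$ particles with coefficients $\sigma_l,\dots,\sigma_m$, started from distinct points and driven by $W_1,\dots,W_n$, let $s_i$ be the diffusion coefficient of $X_i'$, and let $\bar X'=\frac1n\sum_iX'_i$ and
\[
R^2=\sum_i(X_i'-\bar X')^2=\sum_i(X_i')^2-n(\bar X')^2 .
\]
At all times $\sum_is_i^2=\sum_{i=l}^m\sigma_i^2$, and $d\langle\bar X'\rangle=n^{-2}\sum_is_i^2\,dt$. It\^o's formula gives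
\[
dR^2=2\sum_i(X_i'-\bar X')s_i\,dW_i+a\,dt,\qquad a=\frac{n-1}n\sum_{i=l}^m\sigma_i^2,\qquad d\langle R^2\rangle=4R^2c_t\,dt ,
\]
where, before $R$ hits $0$, $c_t=R^{-2}\sum_i(X_i'-\bar X')^2s_i^2$. Arranging the numbers $(X_i'-\bar X')/R$ in increasing order, we get a vector $y$ as in the definition of $A_{l,m}$, with $c_t=\sum_i\sigma_{l+i-1}^2y_i^2\le A_{l,m}$. Hence, before $R$ hits $0$,
\[
d\log R^2=\frac{dR^2}{R^2}-\frac{d\langle R^2\rangle}{2R^4}=\frac{a-2c_t}{R^2}\,dt+d(\text{local martingale}),
\]
and by \eqref{eq:bessel} the drift is nonnegative. Let $0<\delta<R(0)<H$, and stop at time $t$ or when $R$ leaves $(\delta,H)$. The stopped process is a bounded submartingale. If $p$ is the probability that $R$ reaches $\delta$ before $H$ and by time $t$, then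
\[
\log R(0)^2\le p\log\delta^2+(1-p)\log H^2,\qquad\text{so}\qquad p\le\frac{\log H^2-\log R(0)^2}{\log H^2-\log\delta^2}\to0\quad(\delta\to0).
\]
So a.s.\ $R$ does not hit $0$ by time $t$ before reaching $H$. Since $R$ is bounded on $[0,t]$ for a.e.\ outcome, letting $H\to\infty$ and then $t\to\infty$ shows that a.s.\ $R$ never hits $0$. So $q_{l,m}=0$.
\end{proof}

\begin{proof}[Proof of Example~\ref{ex:M}]
Local concavity at $2$ holds with equality. Let $M>1$. Local concavity at $3$ reads $\frac12(1+M)\le1$ and fails. The only pair as in \eqref{eq:relevant} is $(l,m)=(1,4)$. If $\sum y_i=0$ and $\sum y_i^2=1$, then $y_4^2=(y_1+y_2+y_3)^2\le3(1-y_4^2)$, so $y_4^2\le\frac34$ and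
\[
\sum_i\sigma_i^2y_i^2=1+(M-1)y_4^2\le1+\tfrac34(M-1)=\tfrac14+\tfrac34M .
\]
Hence $A_{1,4}\le\frac14+\frac34M$, and \eqref{eq:bessel} holds if $\frac34(3+M)\ge2\big(\frac14+\frac34M\big)$, that is, if $M\le\frac73$. Theorem~\ref{thm:remains}, part 3, then excludes triple collisions at rank $2$. For $M\ge10^{10}=\varepsilon_4^{-1}$ and $g=0$, Theorem~\ref{thm:main} gives them almost surely.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BS} Cameron Bruggeman, Andrey Sarantsev, \emph{Multiple Collisions in Systems of Competing Brownian Particles}, arXiv:1309.2621 (2013).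
\bibitem{HR} Harrison, Reiman, Ann.\ Probab.\ (1981).
\end{thebibliography}

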